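# Mean dimension zero does not force an inverse limit of finite entropy systems

## Two notions of smallness for $\mathbb Z^k$-systems, and the guess that they agree

Fix $k\ge 1$. A dynamical system can have infinite topological entropy and still be small in a weaker sense. One weak sense is dimensional: at any fixed resolution, the number of real parameters needed per unit of time is zero. Another is structural: the system is a limit of systems of finite entropy. Do the two senses agree? The first guess is yes. The conjecture that they agree for every $\mathbb Z^k$-system is taken from Yonatan Gutman, Elon Lindenstrauss, Masaki Tsukamoto, "Mean dimension of $\mathbb Z^k$-actions", arXiv:1510.01605 (2015). We make it precise and test it; after that we shall see that it is false for every $k$.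

**Definition (systems).** A $\mathbb Z^k$-system $(X,T)$ is a (nonempty) compact metric space $X$ with a continuous action $T:\mathbb Z^k\times X\to X$, $(n,x)\mapsto T^nx$. A factor map is a continuous surjection commuting with the actions; an isomorphism is a bijective factor map.

**Definition (mean dimension).** Let $d$ be a compatible metric on $X$. For $\varepsilon>0$ and a metric $\rho$ on $X$, $\mathrm{Widim}_\varepsilon(X,\rho)$ is the minimum of $\dim P$ over all finite simplicial complexes $P$ admitting a continuous map $f:X\to P$ with $\mathrm{diam}_\rho f^{-1}(y)<\varepsilon$ for all $y\in P$. Put $d_N(x,y)=\max_{n\in\{0,\dots,N-1\}^k}d(T^nx,T^ny)$ and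
$$\mathrm{mdim}(X)=\lim_{\varepsilon\to0}\lim_{N\to\infty}\frac{\mathrm{Widim}_\varepsilon(X,d_N)}{N^k}.$$
The limits exist and the value does not depend on $d$.

**Definition (inverse limits).** Given systems $X_1,X_2,\dots$ and factor maps $\pi_m:X_{m+1}\to X_m$, the inverse limit is $\{(x_m)\in\prod_mX_m:\pi_m(x_{m+1})=x_m\ \forall m\}$ with the diagonal action. A system is an inverse limit of finite entropy systems if it is isomorphic to such a limit in which every $X_m$ has finite topological entropy.

The guess reads: for every $\mathbb Z^k$-system $X$, $\mathrm{mdim}(X)=0$ if and only if $X$ is an inverse limit of finite entropy systems. Here are four tests.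

*Trivial actions.* If every $T^n$ is the identity, then $d_N=d$, so $\mathrm{Widim}_\varepsilon(X,d_N)=\mathrm{Widim}_\varepsilon(X,d)$ is a finite number independent of $N$, and $\mathrm{mdim}(X)=0$ even when $X$ is the Hilbert cube. The entropy is $0$, so $X$ is the inverse limit of the constant sequence $X\leftarrow X\leftarrow\cdots$. Both sides hold.

*Zero-dimensional systems.* Let $X$ be zero-dimensional, for instance $(\{0\}\cup\{1/n:n\ge1\})^{\mathbb Z}$, which has infinite entropy. Mapping $X$ to the finite set of pieces of a fine clopen partition shows $\mathrm{Widim}_\varepsilon(X,d_N)=0$, so $\mathrm{mdim}(X)=0$. Now take clopen partitions $\mathcal P_1,\mathcal P_2,\dots$, each refining the previous one, with diameters tending to $0$. Let $X_m\subset\mathcal P_m^{\mathbb Z^k}$ be the set of all itineraries $(\mathcal P_m(T^nx))_n$, $x\in X$. This is a subshift on $|\mathcal P_m|$ letters, so its entropy is at most $\log|\mathcal P_m|$, and forgetting the refinement gives factor maps $X_{m+1}\to X_m$. The map from $X$ to the inverse limit is injective because the diameters shrink. It is onto: for a point $(y_m)$ of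 the limit, the preimages of the $y_m$ in $X$ are nonempty, closed and decreasing, hence have a common point. Both sides hold.

*Systems with the marker property.* $X$ has the marker property if for every $N>0$ there is an open $U\subset X$ with $U\cap T^nU=\emptyset$ for $0<|n|<N$ and $X=\bigcup_nT^nU$. An irrational circle rotation has it: take for $U$ an arc shorter than every displacement of $T^n$, $0<|n|<N$; density of orbits gives the covering. It is known that the guess is correct for every $X$ with the marker property. A system with a periodic point does not have it. Indeed, let $T^nx=x$, $n\ne0$, and take $N>|n|$. If $x\in T^aU$, then $y=T^{-a}x\in U$ and $T^ny=y$, so $U\cap T^nU\ne\emptyset$. A counterexample must therefore lack markers; ours will be full of periodic points.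

*The full shift $[0,1]^{\mathbb Z}$ ($k=1$).* Take $d(x,y)=\sup_n2^{-|n|}|x(n)-y(n)|$. On sequences vanishing outside $[0,N)$ we have $d_N\ge\|\cdot\|_\infty$ on the cube $[0,1]^N$. Lebesgue's covering theorem says that a continuous map from $[0,1]^N$ to a complex of dimension $<N$ has a fiber meeting two opposite faces. So $\mathrm{Widim}_\varepsilon\ge N$ for $\varepsilon\le1$, and the mean dimension is at least $1$. The guess predicts that the full shift is not an inverse limit of finite entropy systems. We check this below, and the way we check it suggests how to attack the general question.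

## Entropy at scale $\delta$ and the statement of the theorem

Let $(Y,T)$ be a $\mathbb Z^k$-system with compatible metric $\rho$. Let $\#(Y,\rho_N,\delta)$ be the minimal number of sets of $\rho_N$-diameter $<\delta$ covering $Y$, and put
$$S(Y,\rho,\delta)=\lim_{N\to\infty}N^{-k}\log\#(Y,\rho_N,\delta),\qquad \underline{\mathrm{mdim}}_M(Y,\rho)=\liminf_{\delta\to0}\frac{S(Y,\rho,\delta)}{\log(1/\delta)}.$$

The limit defining $S$ exists. The cube $\{0,\dots,N-1\}^k$ lies in a union of $\lceil N/N_0\rceil^k$ translates of $\{0,\dots,N_0-1\}^k$. Translate an optimal cover for $\rho_{N_0}$ accordingly (replace $C$ by $T^{-a}C$ for the translate by $a$) and take the common refinement of all translated covers; its members have $\rho_N$-diameter $<\delta$. So $\log\#(Y,\rho_N,\delta)\le\lceil N/N_0\rceil^k\log\#(Y,\rho_{N_0},\delta)$. Dividing by $N^k$ and letting $N\to\infty$ shows that the $\limsup$ is at most $N_0^{-k}\log\#(Y,\rho_{N_0},\delta)$ for every $N_0$, hence at most the $\liminf$. Recall that $h_{\rm top}(Y)=\lim_{\delta\to0}S(Y,\rho,\delta)=\sup_\delta S(Y,\rho,\delta)$.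

For infinite entropy systems, $S$ blows up as $\delta\to0$, and the number $\underline{\mathrm{mdim}}_M$ (lower metric mean dimension) compares this growth with $\log(1/\delta)$. It depends on the metric.

**Theorem 1.** For every $k\ge1$ there is a $\mathbb Z^k$-system $\mathcal X$ such that

1. $\mathrm{mdim}(\mathcal X)=0$;
2. $\underline{\mathrm{mdim}}_M(\mathcal X,\rho)=+\infty$ for every compatible metric $\rho$;
3. $\mathcal X$ is not isomorphic to an inverse limit of finite entropy systems.

So the conjecture is false for every $k\ge1$; the implication that fails is "$\mathrm{mdim}=0\Rightarrow$ inverse limit of finite entropy systems". The next lemma shows that (2) implies (3).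

**Lemma 2.** If $X$ is isomorphic to an inverse limit of finite entropy systems $X_m$, then $X$ has a compatible metric $d$ with $S(X,d,\delta)/\log(1/\delta)\to0$ as $\delta\to0$.

*Proof.* The plan is to give the $m$-th coordinate a weight so tiny that by the time it becomes visible, $\log(1/\delta)$ dwarfs the entropy of $X_m$. We may take $X$ to be the inverse limit itself. Let $h_m=h_{\rm top}(X_m)$, and let $\rho_m\le1$ be a compatible metric on $X_m$. Choose $1>a_1>a_2>\cdots\to0$ with $\log(1/a_m)\ge m(h_m+1)$, and let $d(x,y)=\sup_ma_m\rho_m(x_m,y_m)$. Since $a_m\to0$ and $\rho_m\le 1$, this is a compatible metric.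

Let $a_{M+1}<\delta\le a_M$. On $X_M$ let $\sigma_M=\max_{m\le M}a_m\rho_m$, evaluated on the images of the two points in $X_m$. It is continuous and contains the term $a_M\rho_M$, so it is a compatible metric on $X_M$. Consider a set of $(\sigma_M)_N$-diameter $<\delta$ in $X_M$ and its preimage in $X$. In the $d_N$-distance of two points of the preimage, coordinates $m\le M$ contribute at most that diameter, and coordinates $m>M$ contribute at most $a_{M+1}<\delta$. So the preimage has $d_N$-diameter $<\delta$. Therefore $S(X,d,\delta)\le S(X_M,\sigma_M,\delta)\le h_M$, while $\log(1/\delta)\ge\log(1/a_M)\ge M(h_M+1)$. The ratio is at most $1/M$, and $M\to\infty$ as $\delta\to0$. $\square$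

## The full shift by Brouwer's theorem, and why cubes are not available

By Lemma 2, to show that a system is not an inverse limit of finite entropy systems it suffices to bound $\underline{\mathrm{mdim}}_M(X,\rho)$ away from $0$ for *every* compatible $\rho$. How can one treat all metrics at once? Let us do it for $X=[0,1]^{\mathbb Z}$.

Let $\rho$ be any compatible metric. The Lipschitz functions on $(X,\rho)$ form an algebra that contains the constants and separates points (use $\rho(\cdot,x_0)$), so by Stone–Weierstrass they are uniformly dense in $C(X)$. Hence there is an $L$-Lipschitz $z:X\to\mathbb R$ with $|z(x)-x(0)|\le\frac1{16}$, for some $L>0$. For $y\in[0,1]^N$ let $\hat y\in X$ be $y$ extended by zeros outside $[0,N)$, and let $F(y)=(z(T^n\hat y))_{0\le n<N}$. Then $\|F(y)-y\|_\infty\le\frac1{16}$. For $b\in[\frac1{16},\frac{15}{16}]^N$ the map $y\mapsto b-(F(y)-y)$ sends the cube to itself, so by Brouwer it has a fixed point, that is, $F(y)=b$. Thus the image of $F$ contains $[\frac1{16},\frac{15}{16}]^N$. On the other hand, if $X$ is covered by $\#(X,\rho_N,\delta)$ sets of $\rho_N$-diameter $<\delta$, then the image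 of $F$ is covered by as many cubes of side $L\delta$. Comparing volumes, $\#(X,\rho_N,\delta)\ge\big(\frac{7}{8L\delta}\big)^N$. So $S(X,\rho,\delta)\ge\log\frac7{8L\delta}$ and $\underline{\mathrm{mdim}}_M(X,\rho)\ge1$. The full shift passes the test.

The argument has two parts. A Lipschitz approximation of a coordinate turns dynamical covers into Euclidean covers with a constant $L$ independent of $N$. Then topology says that a map close to the identity cannot be squeezed.

Now try the same on a system $X\subset([0,1]^2)^{\mathbb Z}$ of mean dimension zero. We would want a continuous $\sigma:[0,1]^D\to X$ such that, at $D$ distinct times $n_1,\dots,n_D\in[0,N)$, a component of $\sigma(y)(n_i)$ equals $y_i$. The computation above then gives $\#(X,\rho_N,\delta)\ge(7/(8L\delta))^D$, which is useful only if $D\ge cN$ with $c>0$ fixed. But if $d$ is a compatible metric with $d(x,x')\ge\|x(0)-x'(0)\|_\infty$, such a $\sigma$ satisfies $d_N(\sigma(y),\sigma(y'))\ge\|y-y'\|_\infty$, so Lebesgue's theorem gives $\mathrm{Widim}_\varepsilon(X,d_N)\ge D\ge cN$ for $\varepsilon\le1$. That contradicts $\mathrm{mdim}(X)=0$. The approach stops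 exactly here: *the cubes it needs are what mean dimension zero forbids.*

We need a topological obstruction that does not come from dimension. Periodic points supply one. The group $G=\mathbb Z/p$ acts on $p$-periodic points by the shift, and a space of small dimension per unit of time may still be hard to map *equivariantly* to free complexes of low dimension. We replace the cube by a sphere with a free $G$-action, and Brouwer's theorem by a Borsuk–Ulam type theorem. The system is designed so that the part of the sphere outside it can be mapped equivariantly to a complex of small dimension.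

## Free $\mathbb Z/p$-complexes, joins, and a case of Dold's theorem

Let $p$ be prime and $G=\mathbb Z/p$ with generator $T$. A $G$-map is a continuous map commuting with the $G$-actions.

**Definition (free $G$-simplicial complex).** A finite simplicial complex $J$ with a simplicial action of $G$ such that no point of its geometric realization is fixed by a nontrivial element. As $p$ is prime, a point fixed by one nontrivial element is fixed by all of $G$, so freeness just means that no point is fixed by $G$. Example: the $p$-gon with vertices the $p$-th roots of unity, $T$ acting as multiplication by $e^{2\pi\sqrt{-1}\,l/p}$ with $l\not\equiv0$ mod $p$. Example: all nonempty subsets of $\mathbb Z/p$ of size $\le p/8$, with $T$ acting on vertices by $j\mapsto j-1$; the support of a fixed point would be a nonempty $G$-invariant set, hence all of $\mathbb Z/p$.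

A finite complex is topologized by barycentric coordinates, so a map into it is continuous when its barycentric coordinates are. A nonzero vector with nonnegative entries indexed by vertices, whose support (set of positive coordinates) is a simplex, gives a point after division by its sum.

**Definition (join).** The join $K_1\ast\cdots\ast K_q$ of complexes on disjoint vertex sets has as simplices the nonempty unions of one (possibly empty) simplex from each. A point is given by weights $\lambda_i\ge0$ with sum $1$ and points $y_i\in K_i$ for those $i$ with $\lambda_i>0$; the barycentric coordinates are $\lambda_i\cdot(\text{barycentric coordinates of }y_i)$. Counting vertices, $\dim(K_1\ast\cdots\ast K_q)+1=\sum_i(\dim K_i+1)$. Example: the join of two circles has dimension $3$ (it is a $3$-sphere). If all $K_i$ are free, so is the join: at a fixed point, every $y_i$ of positive weight would be fixed.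

**Lemma 3 (a case of Dold's theorem).** Let $E$ be $G$-homeomorphic to the unit sphere, of dimension $e\ge2$, of a $G$-invariant inner product on a real representation of $G$, and let $G$ act freely on $E$. There is no $G$-map from $E$ to a free finite $G$-simplicial complex $J$ with $\dim J\le e-1$.

For intuition look at dimension one, outside the lemma: a circle with a free rotation has no $G$-map to a free $0$-dimensional complex, because the image would be connected, hence a point, hence fixed.

*Proof.* The quotient $E/G$ is a closed smooth manifold; lifting a triangulation makes $E$ a free $G$-CW complex of dimension $e$. It is $(e-1)$-connected. Attach free $G$-cells $G\times D^{n+1}$ successively for $n=e,e+1,\dots$ to kill $\pi_e,\pi_{e+1},\dots$. The result is a free $G$-CW complex $EG\supset E$ with vanishing homotopy groups, hence contractible. Put $BG=EG/G$.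

Since $BG$ arises from $E/G$ by attaching cells of dimension $\ge e+1$, we have $H^e(BG,E/G;\mathbb F_p)=0$. The exact sequence of the pair then shows that the restriction $H^e(BG;\mathbb F_p)\to H^e(E/G;\mathbb F_p)$ is injective. Recall that $H^n(B\mathbb Z/p;\mathbb F_p)=\mathbb F_p$ for all $n\ge0$; in particular $H^e(BG;\mathbb F_p)\ne0$.

Suppose there is a $G$-map $f:E\to J$. In the barycentric subdivision of $J$, a group element that maps a simplex to itself fixes it pointwise, since its vertices are barycenters of simplices of distinct dimensions. As the action is free, the subdivision is thus a free $G$-CW complex. Since $EG$ is contractible, a $G$-map from a free $G$-CW complex to $EG$ can be built cell by cell, choosing it on one cell of each orbit; and any two such maps are $G$-homotopic, by the same extension argument on the product with $[0,1]$. So there is a $G$-map $J\to EG$, and the composite $E\to J\to EG$ is $G$-homotopic to the inclusion. Passing to quotients, the injection $H^e(BG;\mathbb F_p)\to H^e(E/G;\mathbb F_p)$ factors through $H^e(J/G;\mathbb F_p)$, which is $0$ because $\dim J/G<e$. This is a contradiction.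 $\square$

**Lemma 4 (gluing).** Let a compact metrizable $G$-space $E$ be covered by finitely many nonempty open $G$-invariant sets $O$, each with a $G$-map $f_O:O\to K_O$ to a free finite $G$-simplicial complex. Then there is a $G$-map from $E$ to the join $J$ of the $K_O$, and $J$ is a free finite $G$-simplicial complex with $\dim J+1=\sum_O(\dim K_O+1)$.

*Proof.* Fix a $G$-invariant metric on $E$ (average a compatible one). Let $\theta_O(x)$ be the distance from $x$ to $E\setminus O$ (and $\theta_O=1$ if $O=E$), and divide by $\sum_O\theta_O>0$. We obtain a $G$-invariant partition of unity with $\theta_O>0$ exactly on $O$. Multiply the barycentric coordinates of $f_O$ by $\theta_O$ and extend by $0$ outside $O$. The extension is continuous because barycentric coordinates are bounded and $\theta_O\to0$ at the boundary of $O$. Together these are the barycentric coordinates of a $G$-map to the join. $\square$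

So if $E$ is as in Lemma 3, then for any such cover
$$\sum_O(\dim K_O+1)\ \ge\ e+1. \tag{1}$$
Think of $\dim K_O+1$ as the price of $O$. Our proof by contradiction will consist in covering a sphere at too low a price.

## A subshift with few free coordinates whose conditions move with the phase

For $i\ge1$ put $D_i=2^{i+3}-1$, $N_i=4^{i+3}$, $g_i=i$. Then
$$\sum_i\frac1{D_i+1}=\frac18,\qquad \frac{D_i}{N_i}\to0 .$$
For $0\le t<N_i$ let
$$W^i_t=\bigcup_{q=1}^{g_i}J^i_{q,t},\qquad J^i_{q,t}=\Big(\tfrac{q-1}{g_i}+\tfrac{t+1/4}{g_iN_i},\ \tfrac{q-1}{g_i}+\tfrac{t+3/4}{g_iN_i}\Big)\subset(0,1).$$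
In words: cut $[0,1]$ into $g_i$ blocks, cut each block into $N_i$ cells, and let $W^i_t$ be the union of the middle halves of the $t$-th cells of all blocks. Two properties follow at once. For fixed $i$ the open sets $W^i_t$, $0\le t<N_i$, are pairwise disjoint. And the components of $[0,1]\setminus W^i_t$ have length at most $1/g_i$: there is one gap before the first $J^i_{q,t}$, one after the last, and one between any two consecutive ones, whose left endpoints are $1/g_i$ apart.

Let $\Omega=([0,1]^2)^{\mathbb Z}$ with shift $(Tx)(n)=x(n+1)$ and write $x(n)=(x^1(n),x^2(n))$. Define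
$$U_i=\{x\in\Omega:\ \#\{(t,a):0\le t<N_i,\ a\in\{1,2\},\ x^a(t)\in W^i_t\}\ge D_i+1\},\qquad X=\Omega\setminus\bigcup_i\bigcup_{j\in\mathbb Z}T^{-j}U_i .$$
Each $U_i$ is open, being a union, over sets of $D_i+1$ pairs $(t,a)$, of intersections of finitely many open conditions. So $X$ is closed and shift-invariant. It consists of the $x$ for which, in each window of length $N_i$, at most $D_i$ pairs $(t,a)$ are *free*, meaning that the component at phase $t$ lies in $W^i_t$.

For example, take $i=1$: $N_1=256$, $D_1=15$, $W^1_t=(\frac{t+1/4}{256},\frac{t+3/4}{256})$. A sequence with $x^1(t)=\frac{t+1/2}{256}$ for $0\le t<256$ has at least $256$ free pairs and lies in $U_1$. A constant sequence, by disjointness, has at most $2$ free pairs at any scale $i$, and $2<D_i+1$. Hence every constant sequence lies in $X$ and in $\Omega\setminus U_i$ for all $i$.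

Why do the sets move with $t$? If all $W^i_t$ were one set $W$, a constant sequence with values in $W$ would have $N_i$ or $2N_i$ free pairs in every window. With disjoint sets, each value is free for at most one phase, so averaged over the starting points of the windows, free pairs are rare. This smallness on average will make the excluded sets cheap in the sense of (1), although every single window is strongly constrained.

Finally, let
$$\mathcal X=X^{\mathbb N\times\mathbb Z^{k-1}},\qquad x=(x_{c,u})_{c\ge1,\,u\in\mathbb Z^{k-1}},\quad x_{c,u}\in X,\qquad (T^{(j,v)}x)_{c,u}(n)=x_{c,u+v}(n+j)$$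
for $(j,v)\in\mathbb Z\times\mathbb Z^{k-1}$. Here $\mathbb Z^0$ is a point, and $|u|$ denotes the sup norm. We call $x_{c,u}$ a row.

## Counting free coordinates: $\mathrm{mdim}(\mathcal X)=0$

**Step 1 (reduction to finitely many coordinates).** The purpose is to see which coordinates must be known up to $\varepsilon/2$. Use the compatible metric $d(x,y)=\sup_{c,u,n}2^{-(c+|n|+|u|)}\|x_{c,u}(n)-y_{c,u}(n)\|_\infty$. Let $\varepsilon>0$, choose $M\ge1$ with $2^{-M}<\varepsilon$, and let $i$ satisfy $1/g_i\le\varepsilon/2$. Suppose $\|x_{c,u}(n)-y_{c,u}(n)\|_\infty\le\varepsilon/2$ for all $c\le M$, $u\in[-M,N+M)^{k-1}$, $n\in[-M,N+M)$. In $d(T^{(j,v)}x,T^{(j,v)}y)$ with $(j,v)\in\{0,\dots,N-1\}^k$, the terms with $c,|u|,|n|\le M$ involve only such coordinates and are at most $\varepsilon/2$; all other terms have weight at most $2^{-M-1}$. So $d_N(x,y)\le\max(\varepsilon/2,2^{-M-1})<\varepsilon$.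

**Step 2 (collapsing the gaps).** The purpose is to replace each coordinate by one that is an integer unless the coordinate is free. Let $\psi_t:[0,1]\to[0,g_i]$ be continuous and nondecreasing, constant with an integer value on each of the $g_i+1$ components of $[0,1]\setminus W^i_t$, and affine from one integer to the next on each $J^i_{q,t}$. Then $\psi_t(s)\in\mathbb Z$ if and only if $s\notin W^i_t$. Fibers over non-integers are points, and fibers over integers are components of $[0,1]\setminus W^i_t$, so all fibers have length at most $1/g_i$. For $x\in X$ and $j\in\mathbb Z$ we have $T^jx\notin U_i$, so the point $(\psi_t(x^a(j+t)))_{0\le t<N_i,\ a=1,2}$ has at most $D_i$ non-integer coordinates. It lies in the $D_i$-skeleton of the standard cubulation of $[0,g_i]^{2N_i}$.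

**Step 3 (dimension count).** Cover $[-M,N+M)$ by $b=\lceil(N+2M)/N_i\rceil$ consecutive blocks of length $N_i$. Apply the map of Step 2 to all blocks of all rows $(c,u)$ with $c\le M$, $u\in[-M,N+M)^{k-1}$. The result is a continuous map from $\mathcal X$ to a product of skeleta, which can be triangulated, of dimension at most $M(N+2M)^{k-1}bD_i$. Two points in one fiber differ by at most $1/g_i\le\varepsilon/2$ in all relevant coordinates, so by Step 1 fibers have $d_N$-diameter $<\varepsilon$. Therefore
$$\lim_{N\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal X,d_N)}{N^k}\le\frac{MD_i}{N_i}.$$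
All large $i$ are allowed, with $\varepsilon$ and $M$ fixed, so the left side is $0$. This proves part (1) of Theorem 1. $\square$

## A lower bound for covers of periodic points

Let $p\ge11$ be prime, $U$ a finite nonempty set, $m=|U|$, and $X_p=\{x\in X:T^px=x\}$. The shift $T$ acts diagonally on $X_p^U$. We regard points of $X_p^U$ as elements $x=(x_u(j))$ of $Q:=([0,1]^2)^{(\mathbb Z/p)\times U}$, on which $G=\mathbb Z/p$ acts through $(Tx)_u(j)=x_u(j+1)$. The set $U$ (an index set for rows) should not be confused with the open sets $U_i$.

**Lemma 5 (Main Lemma).** Let $\zeta_u:X_p^U\to\mathbb R^2$ $(u\in U)$ be continuous with $|\zeta_u(x)-x_u(0)|\le\frac1{16}$ (Euclidean norm). Let $r>0$ and suppose $X_p^U$ is covered by $R$ sets $B$ such that $|\zeta_u(T^jx)-\zeta_u(T^jx')|\le r$ for all $x,x'\in B$, $u\in U$, $j\in\mathbb Z/p$. Then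
$$R\ \ge\ 2^{-pm}(128r)^{-pm/16}.$$

This plays the role of the volume comparison for the full shift. There, few small cubes would have missed a point of $[\frac1{16},\frac{15}{16}]^N$. Here, few small sets will be missed by the kernel of a suitable linear map, and this yields a $G$-map of too low dimension. The rest of this section is the proof. Suppose
$$R<2^{-pm}(128r)^{-pm/16}. \tag{2}$$
Since $X_p^U\neq\emptyset$ (constants), $R\ge1$, so (2) forces $128r<1$.

**Step 1 (the sphere).** We find a large free $G$-sphere inside $Q$. Let
$$E=\{x\in Q:\ \min_jx^a_u(j)=0\ \ \forall a,u;\quad \max_{a,u,j}x^a_u(j)=1\}.$$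
It is $G$-invariant. Let $V=(\mathbb R^{\mathbb Z/p}/\mathbb R\mathbf 1)^{\{1,2\}\times U}$, a $G$-representation of dimension $2m(p-1)$, with the norm $\max_{a,u}\mathrm{osc}(x^a_u)$, where $\mathrm{osc}=\max-\min$. Passing to classes modulo constants in each $(a,u)$ maps $E$ to the unit sphere of this norm; subtracting the minimum in each $(a,u)$ is the inverse. So $E$ is $G$-homeomorphic to this unit sphere and then, by radial projection, to the unit sphere of a $G$-invariant inner product on $V$. Its dimension is $e=2m(p-1)-1\ge2$.

The action on $E$ is free: if the class of $y\in\mathbb R^{\mathbb Z/p}$ is fixed by $T$, then $y(j+1)-y(j)=c$ for all $j$, and going once around gives $pc=0$, so $y$ is constant. Hence $V$ has no nonzero $G$-fixed vector, and since $p$ is prime, no nontrivial element fixes a point of $E$. So Lemma 3 and (1) apply to $E$: any admissible cover costs at least $e+1=2m(p-1)$.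

**Step 2 (Fourier coefficients).** We encode $x$ by complex numbers on which $T$ acts by rotations, since rotations give free complexes. The set $E\cap X_p^U$ is closed in $E$ and $G$-invariant. By Tietze, extend $\zeta_u|_{E\cap X_p^U}$ to a continuous $\tilde\zeta_u:E\to\mathbb R^2$ (any continuous map, if the set is empty). We need no control of $\tilde\zeta_u$ off $X_p^U$. Let $\omega=e^{2\pi\sqrt{-1}/p}$, $\Lambda=\{1,\dots,\frac{p-1}2\}$, and for $x\in E$, $l\in\mathbb Z/p$, $u\in U$ put
$$w_x(l,u)=p^{-1/2}\sum_{j\in\mathbb Z/p}\tilde\zeta_u(T^jx)\,\omega^{-jl}\in\mathbb C^2 .$$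
This is continuous in $x$, and replacing $x$ by $Tx$ shifts the summation index, so
$$w_{Tx}(l,u)=\omega^l\,w_x(l,u). \tag{3}$$
Also put $\bar x_u=\frac1p\sum_jx_u(j)$ and
$$\mathrm{Var}(x)=\frac1{pm}\sum_{j,u}|x_u(j)-\bar x_u|^2,\qquad v=\tfrac1{64},\qquad\kappa=\tfrac1{16}.$$

**Step 3 (energy estimate).** We show: *if $x\in E\cap X_p^U$ and $\mathrm{Var}(x)\ge v$, then $|w_x(l,u)|>\kappa$ for some $(l,u)\in\Lambda\times U$.* Let $z_u(j)=\zeta_u(T^jx)$. As $(T^jx)_u(0)=x_u(j)$, we have $|z_u(j)-x_u(j)|\le\frac1{16}$, so the $\ell^2$-distance of $z$ and $x$ over all $(j,u)$ is at most $\frac1{16}\sqrt{pm}$. Subtracting means over $j$ is an orthogonal projection, hence does not increase norms, and the projection of $x$ has norm $\sqrt{pm\,\mathrm{Var}(x)}\ge\frac18\sqrt{pm}$. So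
$$\Big(\sum_{j,u}|z_u(j)-\bar z_u|^2\Big)^{1/2}\ge\sqrt{pm}\,\big(\tfrac18-\tfrac1{16}\big)=\tfrac1{16}\sqrt{pm}.$$
By Parseval the left side squared is $\sum_{l\ne0,\,u}|w_x(l,u)|^2$. Since the signals are real, $w_x(-l,u)=\overline{w_x(l,u)}$, so this is $2\sum_{\Lambda\times U}|w_x(l,u)|^2$. Hence $\sum_{\Lambda\times U}|w_x|^2\ge\frac{pm}{512}$. If all $|w_x(l,u)|\le\kappa$ on $\Lambda\times U$, the sum would be at most $\frac1{256}\cdot\frac{(p-1)m}2<\frac{pm}{512}$, a contradiction.

Before the next step, consider what (1) demands. Where the vector $(w_x(l,u))_{\Lambda\times U}\in(\mathbb C^2)^{\Lambda\times U}$ is nonzero, normalizing it gives a $G$-map to a join of $2|\Lambda\times U|=m(p-1)$ circles, at price $2m(p-1)$. That is exactly $e+1$ and gives no contradiction. We must save a fixed proportion, and here the two components of $x(n)\in[0,1]^2$ enter: we compress each $w_x(l,u)\in\mathbb C^2$ to one complex number $\alpha_{l,u}\cdot w_x(l,u)$, halving the price. (With values in $[0,1]$ the sphere would have had $e+1=m(p-1)$, and there would be nothing to compress.) The compression must not kill all coefficients at once.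 A random choice of the $\alpha_{l,u}$ avoids this if (2) holds and if *many* coefficients of $x$ are not small. If a coefficient is tiny, its compression is tiny with probability one and says nothing. So points with few substantial coefficients get a separate treatment, in Step 5.

**Step 4 (choice of multipliers).** Call $x\in E\cap X_p^U$ *rich* if $\#\{(l,u)\in\Lambda\times U:|w_x(l,u)|\ge\kappa\}\ge pm/16$. For $\alpha,w\in\mathbb C^2$ put $\alpha\cdot w=\alpha^1w^1+\alpha^2w^2$. We claim: *there are $\alpha_{l,u}\in\mathbb C^2$, $|\alpha_{l,u}|\le1$, $(l,u)\in\Lambda\times U$, such that for every rich $x$ some $\alpha_{l,u}\cdot w_x(l,u)\ne0$.*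

Choose the $\alpha_{l,u}$ independently and uniformly in the unit ball of $\mathbb C^2$. First we bound a single small-value probability. For a unit vector $e'$, complete the row $e'$ to a unitary matrix $A$; then $\alpha\cdot e'$ is the first coordinate of $A\alpha$, which is again uniform in the ball. The slice of the ball with first coordinate $\xi$ is a disc of area $\pi(1-|\xi|^2)$, and the ball has volume $\pi^2/2$. So $\alpha\cdot e'$ has density $\frac2\pi(1-|\xi|^2)$ on the unit disc, and
$$P(|\alpha\cdot e'|\le\sigma)\le\tfrac2\pi\cdot\pi\sigma^2=2\sigma^2. \tag{4}$$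

In each covering set $B$ that contains a rich point fix one such point $x_0$; these choices do not depend on the $\alpha$'s. Suppose some rich $x\in B$ satisfies $\alpha_{l,u}\cdot w_x(l,u)=0$ on all of $\Lambda\times U$. Both $x$ and $x_0$ lie in $E\cap X_p^U$, where $\tilde\zeta_u=\zeta_u$ along whole orbits. Using $|\alpha_{l,u}|\le1$ and Parseval,
$$\sum_{\Lambda\times U}|\alpha_{l,u}\cdot w_{x_0}(l,u)|^2=\sum_{\Lambda\times U}|\alpha_{l,u}\cdot(w_{x_0}-w_x)(l,u)|^2\le\sum_{\Lambda\times U}|w_{x_0}-w_x|^2\le\sum_{j,u}|\zeta_u(T^jx_0)-\zeta_u(T^jx)|^2\le pmr^2 .$$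
So fewer than $pm/32$ pairs satisfy $|\alpha_{l,u}\cdot w_{x_0}(l,u)|>\sqrt{32}\,r$. At least $pm/16$ pairs satisfy $|w_{x_0}(l,u)|\ge\frac1{16}$. Hence the following event occurs: *at least $pm/32$ of the pairs with $|w_{x_0}(l,u)|\ge\frac1{16}$ satisfy $|\alpha_{l,u}\cdot w_{x_0}(l,u)|\le\sqrt{32}\,r$.*

Now bound its probability. For a single pair with $|w_{x_0}(l,u)|\ge\frac1{16}$, the inequality implies $|\alpha_{l,u}\cdot e'|\le16\sqrt{32}\,r$ with $e'=w_{x_0}(l,u)/|w_{x_0}(l,u)|$. By (4) this has probability at most $2(16\sqrt{32}\,r)^2=2\cdot256\cdot32\,r^2=(128r)^2$. By independence, the inequalities for a given set of $\lceil pm/32\rceil$ such pairs hold together with probability at most $(128r)^{2\lceil pm/32\rceil}\le(128r)^{pm/16}$, as $128r<1$. There are at most $2^{|\Lambda\times U|}\le2^{pm}$ such sets. So the event for a given $x_0$ has probability at most $2^{pm}(128r)^{pm/16}$. There are at most $R$ points $x_0$, and $R\,2^{pm}(128r)^{pm/16}<1$ by (2). With positive probability none of the events occurs. Fix such $\alpha_{l,u}$. Every rich $x$ lies in some $B$, and as the event of that $B$ fails, some $\alpha_{l,u}\cdot w_x(l,u)\ne0$.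

**Step 5 (the open sets, their maps and their prices).** We now list open $G$-invariant subsets of $E$ with $G$-maps to free complexes. For $(l,u)\in\Lambda\times U$ let $P_{l,u}$ be the unit circle, triangulated via radial projection as the $p$-gon on the $p$-th roots of unity, with $T$ acting as multiplication by $\omega^l$. This is simplicial, and free because $l\not\equiv0$ mod $p$.

*The set $O_A$* handles rich points. Let
$$O_A=\{x\in E:\exists(l,u)\in\Lambda\times U,\ \alpha_{l,u}\cdot w_x(l,u)\ne0\}.$$
It is open, and $G$-invariant by (3). Send $x$ to the point of $K_A=\ast_{(l,u)}P_{l,u}$ whose weights are the moduli $|\alpha_{l,u}\cdot w_x(l,u)|$ divided by their sum and whose circle components are the phases. The barycentric coordinates are (weight)$\times$(barycentric coordinate of the phase). They are continuous, also where a weight vanishes, because barycentric coordinates are bounded. By (3) the map is equivariant. $K_A$ is free as a join of free complexes. Price: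
$$\dim K_A+1=2\cdot m\cdot\tfrac{p-1}2=m(p-1).$$

*The set $O_B$* handles points with few, but some, substantial coefficients. Let
$$O_B=\Big\{x\in E:\#\{(l,u)\in\Lambda\times U:|w_x(l,u)|\ge\kappa\}<\tfrac{pm}{16},\ \ \exists(l,u)\in\Lambda\times U:|w_x(l,u)|>\kappa\Big\}.$$
It is $G$-invariant by (3). It is open: the number of closed conditions $|w_x(l,u)|\ge\kappa$ that hold is upper semicontinuous in $x$, so the first condition is open, and the second clearly is. The vector in $(\mathbb C^2)^{\Lambda\times U}$ with entries $\max(0,1-\kappa/|w_x(l,u)|)\,w_x(l,u)$ (read as $0$ if $w_x(l,u)=0$) is continuous in $x$, is nonzero on $O_B$, and is supported on fewer than $pm/16$ pairs $(l,u)$. Each pair carries two complex numbers, both rotated by $\omega^l$. As before, moduli and phases give a $G$-map to $\ast_{(l,u)}(P_{l,u}\ast P_{l,u})$, which is free. The image lies in the $G$-invariant subcomplex $K_B$ of simplices with vertices over fewer than $pm/16$ pairs. A simplex of $P_{l,u}\ast P_{l,u}$ has at most $4$ vertices, so the price is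
$$\dim K_B+1\le4\cdot\tfrac{pm}{16}=\tfrac{pm}4 .$$

*The set $O_C$* handles points of small variance: they look constant at most places, and we record the exceptional places. Let $O_C=\{x\in E:\mathrm{Var}(x)<v\}$, open and $G$-invariant, and put
$$c^\pm_{a,j,u}(x)=\max\big(0,\ \pm(x^a_u(j)-\bar x^a_u)-\tfrac14\big).$$
Some $(a,u)$ has $\mathrm{osc}(x^a_u)=1$, so $|x^a_u(j)-\bar x^a_u|\ge\frac12$ for some $j$, and the vector $c(x)$ is nonzero. For each $(a,j,u)$ at most one sign gives a positive coordinate, and each positive coordinate accounts for more than $\frac1{16}$ of $\sum_{j,u}|x_u(j)-\bar x_u|^2<vpm$. So the support has fewer than $16vpm=\frac{pm}4$ elements. For fixed $(\pm,a,u)$ the support does not contain all $j\in\mathbb Z/p$, since not all values can exceed their mean, nor all be below it. Thus $c$, normalized, maps $O_C$ to the complex $K_C$ of nonempty sets $F\subset\{\pm\}\times\{1,2\}\times\mathbb Z/p\times U$ with $|F|\le\frac{pm}4$ containing no full $G$-orbit $\{(\pm,a,j,u):j\in\mathbb Z/p\}$. Let $T$ act on vertices by $j\mapsto j-1$. The map is equivariant since $c^\pm_{a,j,u}(Tx)=c^\pm_{a,j+1,u}(x)$. $K_C$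 is free, because the support of a fixed point would contain a full orbit. Price: $\dim K_C+1\le\frac{pm}4$.

*The sets $O_i$*, $i\ge1$, handle points outside $X_p^U$. Let
$$O_i=\{x\in E:\exists(j,u)\in\mathbb Z/p\times U,\ T^jx_u\in U_i\},$$
where $x_u$ is viewed as a $p$-periodic point of $\Omega$. This is open and $G$-invariant. Fix a metric on $\Omega$ and let $\tau_{j,u}(x)=\mathrm{dist}(T^jx_u,\Omega\setminus U_i)$; the set $\Omega\setminus U_i$ is closed and contains the constants, so $\tau_{j,u}$ is well defined and continuous, and it is positive if and only if $T^jx_u\in U_i$. How many windows can be bad? For fixed $u$,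
$$\sum_{j\in\mathbb Z/p}\#\{(t,a):x^a_u(j+t)\in W^i_t\}=\#\{(s,t,a)\in\mathbb Z/p\times[0,N_i)\times\{1,2\}:x^a_u(s)\in W^i_t\}\le2p. \tag{5}$$
The equality holds because $(j,t)\mapsto(j+t,t)$ is a bijection of $\mathbb Z/p\times[0,N_i)$, where $[0,N_i)$ means integers. The inequality holds because for each $(s,a)$ at most one $t$ occurs, by disjointness of the $W^i_t$. Each $j$ with $T^jx_u\in U_i$ contributes at least $D_i+1$ to (5). Hence for each $u$ at most $\frac{2p}{D_i+1}\le\frac p8$ indices $j$ are bad. So $\tau(x)$ has support of size at most $\frac{2pm}{D_i+1}$ meeting each row $\mathbb Z/p\times\{u\}$ in at most $p/8$ points. Normalized, it maps $O_i$ to the complex $K_i$ of all nonempty such subsets of $\mathbb Z/p\times U$, with $T$ acting by $j\mapsto j-1$. The map is equivariant since $\tau_{j,u}(Tx)=\tau_{j+1,u}(x)$, and $K_i$ is free since no simplex contains a full row. Price: $\dim K_i+1\le\frac{2pm}{D_i+1}$ (and $O_i=\emptyset$ if this number is $<1$).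

**Step 6 (the sets cover $E$).** Let $x\in E\setminus\bigcup_iO_i$. Then $T^jx_u\notin U_i$ for all $i,j,u$, so every $x_u$ lies in $X$ and $x\in X_p^U$. If $\mathrm{Var}(x)<v$, then $x\in O_C$. Otherwise, by Step 3, some $|w_x(l,u)|>\kappa$ with $(l,u)\in\Lambda\times U$. If fewer than $pm/16$ pairs have $|w_x(l,u)|\ge\kappa$, then $x\in O_B$. If not, $x$ is rich, and $x\in O_A$ by Step 4.

**Step 7 (the price is too low).** By compactness $O_A,O_B,O_C$ and finitely many $O_i$ cover $E$; discard the empty sets. Lemma 4 gives a $G$-map from $E$ to a free finite $G$-simplicial complex $J$ with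
$$\dim J+1\le m(p-1)+\frac{pm}4+\frac{pm}4+\sum_i\frac{2pm}{D_i+1}=m(p-1)+\frac{3pm}4 .$$
Since $\frac34p<p-1$ for $p>4$, the right side is less than $2m(p-1)=e+1$. So $\dim J+1<e+1$, that is, $\dim J\le e-1$, which contradicts Lemma 3. Hence (2) is false, and Lemma 5 is proved. $\square$

## From Lemma 5 to infinite metric mean dimension for every metric

Now we repeat the Lipschitz argument from the full shift, with Lemma 5 in place of Brouwer's theorem and volume.

**Step 1 (Lipschitz coordinates).** Let $\rho$ be any compatible metric on $\mathcal X$ and $s\ge1$. By density of Lipschitz functions (Stone–Weierstrass, as before), there are $L>0$ and $L$-Lipschitz maps $z^{(c)}:\mathcal X\to\mathbb R^2$, $1\le c\le s$, with $|z^{(c)}(x)-x_{c,0}(0)|\le\frac1{16}$ on $\mathcal X$.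

**Step 2 (planting periodic points).** We embed $X_p^U$ in $\mathcal X$ so that the functions $z^{(c)}$ produce the $\zeta_u$ of Lemma 5. Let $p\ge11$ be prime and $U=\{1,\dots,s\}\times(\mathbb Z/p)^{k-1}$, so $m=sp^{k-1}$ and $pm=sp^k$. For $x\in X_p^U$ let $\hat x\in\mathcal X$ have $\hat x_{c,u}=x_{(c,\,u\bmod p)}$ for $c\le s$, and $\hat x_{c,u}$ the zero sequence (a constant sequence, so in $X$) for $c>s$. The map $x\mapsto\hat x$ is continuous, and $\widehat{Tx}=T^{(1,0)}\hat x$. For $u\in\{0,\dots,p-1\}^{k-1}$ put
$$\zeta_{(c,u)}(x)=z^{(c)}(T^{(0,u)}\hat x).$$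
Since $(T^{(0,u)}\hat x)_{c,0}(0)=\hat x_{c,u}(0)=x_{(c,u)}(0)$, we have $|\zeta_{(c,u)}(x)-x_{(c,u)}(0)|\le\frac1{16}$. Moreover $\zeta_{(c,u)}(T^jx)=z^{(c)}(T^{(j,u)}\hat x)$ for $0\le j<p$, and here $(j,u)\in\{0,\dots,p-1\}^k$.

**Step 3 (applying the lemma).** Cover $\mathcal X$ by $\#(\mathcal X,\rho_p,\delta)$ sets of $\rho_p$-diameter $<\delta$. Their preimages under $x\mapsto\hat x$ cover $X_p^U$. If $\hat x,\hat x'$ lie in one set, then $|z^{(c)}(T^{(j,u)}\hat x)-z^{(c)}(T^{(j,u)}\hat x')|\le L\delta$ for all $(j,u)\in\{0,\dots,p-1\}^k$. So the hypothesis of Lemma 5 holds with $r=L\delta$, and since $pm=sp^k$,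
$$\frac1{p^k}\log\#(\mathcal X,\rho_p,\delta)\ \ge\ s\Big(\frac1{16}\log\frac1{128L\delta}-\log2\Big).$$
Neither $L$ nor $\delta$ depends on $p$. Let $p\to\infty$ along the primes; as the limit defining $S$ exists, $S(\mathcal X,\rho,\delta)\ge s\big(\frac1{16}\log\frac1{128L\delta}-\log2\big)$. Divide by $\log(1/\delta)$ and let $\delta\to0$: $\underline{\mathrm{mdim}}_M(\mathcal X,\rho)\ge s/16$. As $s$ is arbitrary, $\underline{\mathrm{mdim}}_M(\mathcal X,\rho)=+\infty$. This proves (2).

**Step 4 (no inverse limit).** If $\mathcal X$ were isomorphic to an inverse limit of finite entropy systems, Lemma 2 would give a compatible metric $d$ with $\underline{\mathrm{mdim}}_M(\mathcal X,d)=0$, contradicting (2). This proves (3) and completes the proof of Theorem 1. $\blacksquare$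

**Remark (one row suffices for $k=1$).** For $k=1$ the subshift $X\subset([0,1]^2)^{\mathbb Z}$ itself is already a counterexample. The proof that $\mathrm{mdim}(\mathcal X)=0$, run with the single row $X$, gives $\lim_N\mathrm{Widim}_\varepsilon(X,d_N)/N\le D_i/N_i$ for all large $i$, so $\mathrm{mdim}(X)=0$. For the other half, take any compatible metric $\rho$ on $X$ and an $L$-Lipschitz map $z:X\to\mathbb R^2$ with $|z(x)-x(0)|\le\frac1{16}$, and apply Lemma 5 with $U$ a single point and $\zeta=z|_{X_p}$. The result is $S(X,\rho,\delta)\ge\frac1{16}\log\frac1{128L\delta}-\log2$, so $\underline{\mathrm{mdim}}_M(X,\rho)\ge\frac1{16}$ for every compatible $\rho$. By Lemma 2, $X$ is not an inverse limit of finite entropy systems.
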